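\title{Prime weakly integral modular categories of dimension $16m$}

\begin{abstract}
Let $m>1$ be an odd square-free integer with $k$ prime factors. We show that a prime strictly weakly integral modular category of dimension $16m$ need not have the fusion rules of $\mathrm{SO}(4m)_2$, which answers a question of Bruillard, Gustafson, Plavnik and Rowell in the negative. We classify all such prime categories. They form exactly $5+3^{k-1}-2^{k-1}$ Grothendieck classes; one of these is the class of $\mathrm{SO}(4m)_2$, and another has the same list of dimensions as $\mathrm{SO}(4m)_2$ but contains simple objects that are not self-dual. The method is to condense a boson, to separate the odd part of the resulting category from its $2$-part, and to analyze the finitely many ways of gluing the two parts back together.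
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All categories are over $\mathbb{C}$. The isomorphism classes of simple objects of a fusion category $\mathcal{C}$ form a basis of its Grothendieck ring $K(\mathcal{C})$, with multiplication $XY=\sum_Z N_{XY}^Z Z$. The \emph{dimension} $d(X)$ of an object is its Frobenius--Perron dimension, the largest real eigenvalue of the matrix $(N_{XY}^Z)_{Y,Z}$, and $\dim\mathcal{C}=\sum_X d(X)^2$, the sum running over simple objects. Two fusion categories are \emph{Grothendieck equivalent} if a bijection between their simple objects induces an isomorphism of their Grothendieck rings. Such a bijection preserves dimensions, duals (since $N_{XY}^{1}\neq0$ exactly when $Y\cong X^*$) and the group $U(\mathcal{C})$ of invertible objects, which are the simple objects of dimension $1$. A fusion category is \emph{pointed} if all its simple objects are invertible, \emph{integral} if all $d(X)$ are integers, \emph{weakly integral} if $\dim\mathcal{C}$ is an integer, and \emph{strictly weakly integral} if it is weakly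 integral but not integral. A modular category (recalled in Section~\ref{sec:background}) is \emph{prime} if it is not equivalent to a Deligne product $\mathcal{C}_1\boxtimes\mathcal{C}_2$ of nontrivial modular categories.

How far does the number $\dim\mathcal{C}$ determine the fusion rules of a modular category? In the weakly integral case each $d(X)^2$ is an integer dividing $\dim\mathcal{C}$. If the odd part of $\dim\mathcal{C}$ is square-free, the integral dimensions are therefore small powers of $2$, and one expects few possibilities. A family of examples of this kind is $\mathrm{SO}(N)_2$, the modular category associated with the quantum group of $\mathfrak{so}_N$ at level $2$; up to braided equivalence it is the category of level-$2$ integrable highest-weight modules of $\widehat{\mathfrak{so}}_N$, and its fusion rules are the level-$2$ Verlinde rules. A modular category with the fusion rules of some $\mathrm{SO}(N)_2$ is called \emph{metaplectic}. For $N=2r$, $r\ge4$, with fundamental weights $\omega_1,\dots,\omega_r$ of type $D_r$, the simple objects are labeled by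 $r+7$ weights:
\begin{itemize}
\item[(i)] $0,\ 2\omega_1,\ 2\omega_{r-1},\ 2\omega_r$, the four invertible objects;
\item[(ii)] $\omega_j$ for $1\le j\le r-2$, and $\omega_{r-1}+\omega_r$, which are $r-1$ objects of dimension $2$;
\item[(iii)] $\omega_{r-1},\ \omega_r,\ \omega_1+\omega_{r-1},\ \omega_1+\omega_r$, four objects of dimension $\sqrt r$.
\end{itemize}
The total dimension is $4+4(r-1)+4r=4N$.

Throughout, $m>1$ is an odd square-free integer. The category $\mathrm{SO}(m)_2$ has dimension $4m$, with two invertible objects, $(m-1)/2$ simple objects of dimension $2$ and two of dimension $\sqrt m$ \cite{ACRW}. The category $\mathrm{SO}(4m)_2$ has rank $2m+7$ and dimension $16m$, with dimensions $1$, $2$ and $\sqrt{2m}$. Prime modular categories of dimension $4m$ and $8m$ essentially arise from metaplectic categories when they are not pointed. Since $4m$, $8m$, $16m$ are the values of $4N$ at $N=m,2m,4m$, the natural guess is that the pattern continues. Primality has to be assumed: the product of $\mathrm{SO}(m)_2$ with a pointed modular category of dimension $4$ is strictly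 weakly integral of dimension $16m$ and has eight invertible objects. The question posed in \cite{BGPR} is the following.

\begin{quote}
Is every prime strictly weakly integral modular category of dimension $16m$ Grothendieck equivalent to $\mathrm{SO}(4m)_2$?
\end{quote}

The answer is no, for every $m$.

\begin{theorem}\label{thm:A}
For every odd square-free $m>1$ there is a prime strictly weakly integral modular category of dimension $16m$ with exactly $8$ invertible objects. It is not Grothendieck equivalent to $\mathrm{SO}(4m)_2$, which has $4$.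
\end{theorem}

\subsection{The classification}

The second theorem lists all prime categories. They are assembled from three kinds of pieces by one operation. Each simple object $X$ of a modular category has a twist $\theta_X\in\mathbb{C}^\times$, normalized as in Section~\ref{sec:background}, and we write $\zeta_n=e^{2\pi i/n}$.

\emph{Pointed categories.} A \emph{metric group} is a finite abelian group $B$ with a function $q\colon B\to\mathbb{C}^\times$ such that $q(-x)=q(x)$ and $\beta(x,y)=q(x+y)/q(x)q(y)$ is a non-degenerate bicharacter. Then $q(nx)=q(x)^{n^2}$ and $\beta(x,x)=q(x)^2$. The pointed modular categories are the categories $\mathcal{C}(B,q)$ with group of simple objects $B$ and $\theta_x=q(x)$. We often write $\mathcal{C}(B)$.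

\emph{Ising categories.} These are the modular categories with simple objects $1,\psi,\sigma$, where $\psi^2=1$, $\psi\sigma=\sigma$, $\sigma^2=1+\psi$ and $\theta_\psi=-1$. There are eight of them, the categories $I_\nu$ with $\theta_\sigma=\zeta_{16}^\nu$ for $\nu$ odd modulo $16$ \cite[App.~B]{DGNO}. They have dimension $4$, and $d(\sigma)=\sqrt2$.

\emph{Condensation.} Let $Z\le U(\mathcal{C})$ be a subgroup on which $\theta=1$. One keeps the objects whose double braiding with $Z$ is trivial and then identifies each $z\in Z$ with the unit. The result is a modular category $\mathcal{C}_Z$ of dimension $\dim\mathcal{C}/|Z|^2$ with a residual action of the character group $\widehat Z$; see (F6) below. A \emph{boson} is an invertible object $z$ of order $2$ with $\theta_z=1$, and $\mathcal{C}_z=\mathcal{C}_{\langle z\rangle}$. In subscripts we abbreviate $b\boxtimes s$ to $bs$.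

\emph{The categories $M(A)$.} For a metric group $(A,q)$ of odd order, $M(A)$ denotes any modular category with a boson $s$ such that $M(A)_s\simeq\mathcal{C}(A,q)$ and the residual $\mathbb{Z}_2$ acts by $a\mapsto -a$. Such categories exist and have dimension $4|A|$, and their fusion rules depend only on the group $A$ (Lemma~\ref{lem:MA}). For $A$ cyclic of order greater than $1$ these are the fusion rules of $\mathrm{SO}(|A|)_2$ \cite{ACRW}. For $A=0$ we take $M(0)=\mathcal{Z}(\mathrm{Vec}_{\mathbb{Z}_2})=\mathcal{C}(\mathbb{Z}_2^2,(-1)^{xy})$ with $s=(1,0)$.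

\begin{theorem}\label{thm:B}
Let $m>1$ be odd and square-free with $k$ prime factors. The prime strictly weakly integral modular categories of dimension $16m$ are, up to equivalence, exactly the following, where $A$ is a metric group of order $m$.
\begin{itemize}
\item[$(\alpha)$] $(\mathcal{C}(\Gamma,q)\boxtimes M(A))_{bs}$, where $(\Gamma,q)$ is a metric group with $\Gamma\cong\mathbb{Z}_{16}$, type $(\alpha1)$, or $\Gamma\cong\mathbb{Z}_4^2$, type $(\alpha2)$, and $b\in\Gamma$ has order $2$ and $q(b)=1$.
\item[$(\beta)$] $(I_{\nu_1}\boxtimes I_{\nu_2}\boxtimes M(A))_{\psi_1\psi_2s}$, of type $(\beta1)$ if $\nu_1+\nu_2\equiv2$ and of type $(\beta2)$ if $\nu_1+\nu_2\equiv0\pmod4$.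
\item[$(\gamma)$] $(I_\nu\boxtimes\mathcal{C}(\mathbb{Z}_4,q)\boxtimes M(A))_{\psi u^2s}$, where $u$ generates $\mathbb{Z}_4$ (written multiplicatively).
\item[$(\delta)$] $(M(A_1)\boxtimes M(A_2)\boxtimes M(A_3)\boxtimes\mathcal{C}(\Gamma,q))_{\langle s_1\chi_1,\,s_2\chi_2,\,s_3\chi_3\rangle}$, where the $A_i$ are metric groups of orders $m_i$ with $m_1m_2m_3=m$, $(\Gamma,q)$ is a metric group of order $16$, and $L=\{0,\chi_1,\chi_2,\chi_3\}\cong\mathbb{Z}_2^2$ is a subgroup of $\Gamma$ with $q|_L=1$; here either $(\delta1)$ $m_1,m_2>1=m_3$ and $\Gamma\cong\mathbb{Z}_4^2$, or $(\delta2)$ all $m_i>1$ and $\Gamma\cong\mathbb{Z}_2^4$ or $\mathbb{Z}_4^2$.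
\end{itemize}
The Grothendieck class depends only on the label $(\alpha1)$, $(\alpha2)$, $(\beta1)$, $(\beta2)$, $(\gamma)$ or, in type $(\delta)$, on the multiset $\{m_1,m_2,m_3\}$ and the group $\Gamma$. These classes are pairwise distinct and all occur. Their number is
\[
5+S(k,2)+2S(k,3)=5+3^{k-1}-2^{k-1},
\]
where $S$ denotes Stirling numbers of the second kind. The category $\mathrm{SO}(4m)_2$ is of type $(\beta1)$. Hence a prime strictly weakly integral modular category of dimension $16m$ is Grothendieck equivalent to $\mathrm{SO}(4m)_2$ if and only if it has a simple object of dimension $\sqrt{2m}$, has none of dimension $\sqrt2$, and all its simple objects are self-dual.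
\end{theorem}

For $m$ prime there are five classes. Table~\ref{tab:types} lists the dimensions. Type $(\beta2)$ shows that the failure is not only a matter of counting invertible objects.

\begin{table}[ht]
\centering
\begin{tabular}{c|c|l}
type & $U(\mathcal{C})$ & dimensions of simple objects (multiplicities)\\ \hline
$(\alpha1)$, $(\alpha2)$ & $\mathbb{Z}_8$, $\mathbb{Z}_4\times\mathbb{Z}_2$ & $1\,(8),\ 2\,(2m-2),\ \sqrt m\,(8)$\\
$(\beta1)$, $(\beta2)$ & $\mathbb{Z}_2^2$ & $1\,(4),\ 2\,(2m-1),\ \sqrt{2m}\,(4)$\\
$(\gamma)$ & $\mathbb{Z}_2^2$ & $1\,(4),\ 2\,(m-1),\ \sqrt2\,(2),\ 2\sqrt2\,(\tfrac{m-1}2),\ \sqrt m\,(4),\ \sqrt{2m}\,(2)$\\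
$(\delta)$ & $\mathbb{Z}_2^2$ & $1\,(4)$; $2$ and $4$; $\sqrt{m_im_j}$ and $2\sqrt{m_im_j}$ for $i\ne j$
\end{tabular}
\caption{The group of invertible objects and the dimensions of the simple objects of the prime strictly weakly integral modular categories of dimension $16m$. The multiplicities in type $(\delta)$ are given in Lemma~\ref{lem:delta-simples}.}
\label{tab:types}
\end{table}

\subsection{The method}

A parity argument produces a boson $b$ in $\mathcal{C}$, and $\mathcal{C}_b$ has dimension $4m$. In the two main cases $\mathcal{C}_b$ is the product of a category of dimension $4$ with $\mathcal{C}(A)$, $|A|=m$, and primality forces the residual $\mathbb{Z}_2$ to act on $A$ by inversion. Extension theory then shows that $\mathcal{C}\simeq(\mathcal{D}\boxtimes M(A))_{bs}$ with $\dim\mathcal{D}=16$. The factor $M(A)$ is rigid, in the sense that its fusion rules depend only on $m$. All the freedom lies in the pair $(\mathcal{D},b)$, which does not involve $m$, and types $(\alpha)$, $(\beta)$, $(\gamma)$ are the pairs for which the glued category does not split. In the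 remaining case one condenses twice, and $\mathbb{Z}_2^2$ acts on different primary parts of $A$ through different characters. This needs $k\ge2$ and gives type $(\delta)$, the only source of dependence on $k$. In types $(\alpha)$, $(\gamma)$ and $(\delta1)$ it is an element of order $4$ in the pointed factor that prevents splitting: with an elementary abelian $2$-group in its place the glued category is not prime.

Section~\ref{sec:background} recalls the tools, and Section~\ref{sec:Z2} constructs $M(A)$. Section~\ref{sec:alpha} works out the gluing for $m=3$, treats type $(\alpha)$ and proves Theorem~\ref{thm:A}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:B} to three cases, which occupy Sections~\ref{sec:beta}--\ref{sec:delta}, and Section~\ref{sec:end} completes the proof.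

\section{Background}\label{sec:background}

\subsection{Modular categories}

Weakly integral fusion categories are pseudo-unitary \cite[\S8]{ENO1}: they have a spherical structure whose categorical dimensions are the numbers $d(X)$. We always use this structure. The choice affects neither factorizations nor Grothendieck rings. In a braided category with braiding $c$ it gives a twist $\theta$, a scalar on each simple object, with
\begin{equation}\label{eq:twist}
\theta_{X\otimes Y}=(\theta_X\otimes\theta_Y)\,c_{Y,X}c_{X,Y},\qquad \operatorname{Tr}(c_{X,X})=\theta_X\,d(X)\quad(X\text{ simple}).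
\end{equation}
For simple $X,Y$ let $S_{XY}=\operatorname{Tr}(c_{Y,X}c_{X,Y})$. The centralizer $\mathcal{E}'$ of a fusion subcategory $\mathcal{E}\subset\mathcal{C}$ consists of the objects $X$ with $c_{Y,X}c_{X,Y}=\mathrm{id}$ for all $Y\in\mathcal{E}$. The category is \emph{modular}, or \emph{non-degenerate}, if the matrix $S$ is invertible; equivalently, the unit is the only simple object of $\mathcal{C}'$. In a modular category $\dim\mathcal{E}\cdot\dim\mathcal{E}'=\dim\mathcal{C}$, $\mathcal{E}''=\mathcal{E}$, and
\begin{gather}
S_{XY}=\sum_Z N_{XY}^Z\frac{\theta_Z}{\theta_X\theta_Y}d(Z),\qquad S_{X,Y^*}=\overline{S_{XY}},\qquad \sum_Y|S_{XY}|^2=\dim\mathcal{C},\label{eq:S1}\\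
S_{XY}S_{ZY}=d(Y)\sum_W N_{XZ}^W S_{WY}.\label{eq:S2}
\end{gather}
By \eqref{eq:S2} the numbers $S_{XY}/d(Y)$ are values of ring homomorphisms $K(\mathcal{C})\to\mathbb{C}$, hence algebraic integers.

For $g\in U(\mathcal{C})$ and $X$ simple, the double braiding on the simple object $g\otimes X$ is a scalar $\mu(g,X)$, the \emph{monodromy}. It is multiplicative in $g$; every simple summand $Z$ of $X\otimes Y$ has $\mu(g,Z)=\mu(g,X)\mu(g,Y)$; and $S_{X,gY}=\mu(g,X)S_{XY}$. On $U(\mathcal{C})$ the twist is a quadratic form with bicharacter $\beta=\mu$, possibly degenerate. A subgroup $H\le U(\mathcal{C})$ is \emph{non-degenerate} if $\beta|_H$ is; this happens exactly when $H$ generates a modular subcategory. We write $H'$ for the centralizer of the subcategory generated by $H$.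

In a metric group $B$ we have $|H|\,|H^\perp|=|B|$ and $H^{\perp\perp}=H$; if $H$ is non-degenerate then $B=H\oplus H^\perp$; and subgroups of coprime orders are orthogonal. Braided autoequivalences of $\mathcal{C}(B,q)$, up to isomorphism, are the automorphisms of $(B,q)$. A non-degenerate form on $\mathbb{Z}_4=\langle u\rangle$ has $\beta(u,u)=q(u)^2$ of order $4$, so
\begin{equation}\label{eq:Z4}
q(u)\text{ is a primitive 8th root of unity},\qquad q(u^2)=-1,\qquad \beta(u^2,u^x)=(-1)^x.
\end{equation}

Let $\mathcal{C}$ be modular and weakly integral.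

\begin{itemize}
\item[(F1)] \emph{Grading and factorization.} The universal grading of $\mathcal{C}$ is by $\widehat{U(\mathcal{C})}$: the degree of a simple $X$ is the character $\mu(\cdot,X)$. All components have the same dimension, and the trivial one is the adjoint subcategory $\mathcal{C}_{ad}$, generated by the objects $X\otimes X^*$. Thus $\mathcal{C}_{ad}=U(\mathcal{C})'$ and $\dim\mathcal{C}=|U(\mathcal{C})|\dim\mathcal{C}_{ad}$. If $\mathcal{D}\subset\mathcal{C}$ is a modular subcategory, then $\mathcal{C}\simeq\mathcal{D}\boxtimes\mathcal{D}'$ (M\"uger). The simple objects of $\mathcal{C}_1\boxtimes\mathcal{C}_2$ are the $X_1\boxtimes X_2$, and dimensions and twists multiply.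
\item[(F2)] \emph{Dimensions.} For $X$ simple $d(X)^2\in\mathbb{Z}$, and $\mathcal{C}_{ad}$ is integral \cite[8.27]{ENO1}. In particular $|U(\mathcal{C})|$ divides $\dim\mathcal{C}$. Moreover $d(X)^2$ divides $\dim\mathcal{C}$, because $\dim\mathcal{C}/d(X)^2=\sum_Y|S_{XY}/d(X)|^2$ is a rational algebraic integer. If $X,Y$ lie in the same universal component then $X\otimes Y^*\in\mathcal{C}_{ad}$, so $d(X)d(Y)\in\mathbb{Z}$. Hence the class of $d(X)^2$ in $\mathbb{Q}^\times/(\mathbb{Q}^\times)^2$ depends only on the degree of $X$, and comparing dimensions in $X\otimes Y$ shows that it defines a homomorphism from $\widehat{U(\mathcal{C})}$ to an elementary abelian $2$-group. So $\mathcal{C}$ is integral if $|U(\mathcal{C})|$ is odd.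
\item[(F3)] \emph{Invertible objects.} By \eqref{eq:twist}, $\theta_{gX}=\theta_g\theta_X\mu(g,X)$; so $gX\cong X$ implies $\mu(g,X)=\theta_g^{-1}$. For instance $\mu(\psi,\sigma)=-1$ in $I_\nu$. The invertible summands of $X\otimes X^*$ are the elements of the stabilizer of $X$ in $U(\mathcal{C})$, each with multiplicity one.
\item[(F4)] \emph{Partial sums of $|S|^2$.} For a fusion subcategory $\mathcal{E}$ and $V$ simple,
\[
\sum_{Y\in\mathcal{E}}|S_{VY}|^2=\dim\mathcal{E}\cdot\sum_{Z\in\mathcal{E}'}N_{VV^*}^Z\,d(Z).
\]
This follows from \eqref{eq:S2} applied to $S_{VY}S_{V^*Y}$ and from the fact that $\sum_{Y\in\mathcal{E}}S_{ZY}d(Y)$ equals $d(Z)\dim\mathcal{E}$ if $Z\in\mathcal{E}'$ and $0$ otherwise.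
\end{itemize}

\subsection{Crossed extensions and condensation}

Let $G$ be a finite abelian group. A \emph{$G$-crossed braided category} is a fusion category $\mathcal{X}=\bigoplus_{g\in G}\mathcal{X}_g$ with an action of $G$ by degree-preserving tensor autoequivalences and coherent isomorphisms $x\otimes y\to g(y)\otimes x$ for $x\in\mathcal{X}_g$. It is \emph{faithful} if all $\mathcal{X}_g$ are nonzero; they then have equal dimension. The component $\mathcal{X}_1$ is braided, and we call a faithful $\mathcal{X}$ a \emph{$G$-extension} of $\mathcal{X}_1$. The basic example is $\mathrm{Vec}_G^\omega$, the category of $G$-graded vector spaces with associativity given by $\omega\in H^3(G,\mathbb{C}^\times)$, a $G$-extension of $\mathrm{Vec}$.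

\begin{itemize}
\item[(F5)] \emph{Equivariantization.} The objects of $\mathcal{X}^G$ are objects $x\in\mathcal{X}$ with isomorphisms $g(x)\to x$ compatible with composition in $G$. The forgetful functor $\mathrm{Forg}\colon\mathcal{X}^G\to\mathcal{X}$ is a tensor functor and preserves dimensions. Its adjoint $\mathrm{Ind}(x)=\bigoplus_g g(x)$ satisfies $\mathrm{Ind}(gx)\cong\mathrm{Ind}(x)$ and $\mathrm{Ind}(x)\otimes Z\cong\mathrm{Ind}(x\otimes\mathrm{Forg}\,Z)$. A simple $x$ with stabilizer $G_x$ has a class $\alpha_x\in H^2(G_x,\mathbb{C}^\times)$, and the simple objects of $\mathcal{X}^G$ lying over the orbit $Gx$ correspond to the irreducible $\alpha_x$-projective representations of $G_x$. If $\alpha_x=0$, which is automatic for $G_x$ cyclic, there are $|G_x|$ of them, each forgets to the sum of the orbit, $\widehat G$ permutes them transitively, and $\mathrm{Ind}(x)$ is their sum. The objects over the unit form $\operatorname{Rep}(G)$. For $G$-fixed invertible objects $\alpha_{x\otimes y}=\alpha_x+\alpha_y$. We have $(\mathrm{Vec}_G^\omega)^G=\mathcal{Z}(\mathrm{Vec}_G^\omega)$.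
\item[(F6)] \emph{Condensation} \cite[\S4]{DGNO}. If $\mathcal{X}$ is a $G$-extension of a non-degenerate $\mathcal{X}_1$, then $\mathcal{X}^G$ is modular of dimension $|G|^2\dim\mathcal{X}_1$. In it $\operatorname{Rep}(G)'=\mathcal{X}_1^G$, the functor $\mathrm{Forg}\colon\mathcal{X}_1^G\to\mathcal{X}_1$ is braided and preserves twists, and $\mu(\chi,W)=\chi(g)$ for $W$ simple of degree $g$ and $\chi$ a character with values $\pm1$. Conversely, a subgroup $Z\le U(\mathcal{C})$ with $\theta|_Z=1$ generates a Tannakian subcategory $\operatorname{Rep}(G)$, $G=\widehat Z$, and $\mathcal{C}\simeq\mathcal{X}^G$ for a $G$-extension $\mathcal{X}$ of a non-degenerate category. We put $\mathcal{C}_Z=\mathcal{X}_1$ and write $F\colon Z'\to\mathcal{C}_Z$ for the forgetful functor. Every simple object of $\mathcal{C}_Z$ is a summand of some $F(X)$, and $\operatorname{Hom}(FX,FY)=\bigoplus_{z\in Z}\operatorname{Hom}(X,zY)$. This has the following consequences.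
\begin{itemize}
\item[(a)] If $X\in Z'$ is simple with trivial stabilizer in $Z$, then $F(X)$ is simple, and $F(X)\cong F(Y)$ if and only if $Y\in ZX$. If $Z$ acts freely on the simple objects of $Z'$, then $K(\mathcal{C}_Z)$ is the quotient of $K(Z')$ by the relations $z=1$.
\item[(b)] If $z$ is a boson and $zX\cong X$, then $F(X)$ is a sum of two non-isomorphic simple objects of dimension $d(X)/2$, exchanged by $\mathbb{Z}_2$.
\item[(c)] $F$ is fully faithful on a fusion subcategory $\mathcal{E}\subset Z'$ containing no $z\ne1$ in $Z$; indeed $X\cong zY$ with $X,Y\in\mathcal{E}$ simple would put $z$ in $X\otimes Y^*$.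
\item[(d)] If $z$ is a boson, the invertible objects of $\langle z\rangle'$ form a group of order $2\,|U(\mathcal{C}_z)^{\mathbb{Z}_2}|$, by (F5).
\item[(e)] If $\mathcal{C}$ is weakly integral so is $\mathcal{C}_Z$, since $\dim\mathcal{C}/|Z|^2$ is a rational algebraic integer.
\end{itemize}
\item[(F7)] \emph{Gluing.} Let $\mathcal{W}$ be an $H$-extension of a non-degenerate category and $J\le H$. Then
\[
\Bigl(\bigoplus_{j\in J}\mathcal{W}_j\Bigr)^J\simeq(\mathcal{W}^H)_{\{\chi\in\widehat H\,:\,\chi|_J=1\}},
\]
because the centralizer of these characters is the part supported on $J$, and condensing them leaves $J$-equivariance. For $G$-extensions $\mathcal{X},\mathcal{Y}$ put $\mathcal{X}\boxtimes_G\mathcal{Y}=\bigoplus_g\mathcal{X}_g\boxtimes\mathcal{Y}_g$. Taking for $J$ the diagonal in $G\times G$ gives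
\[
(\mathcal{X}\boxtimes_G\mathcal{Y})^G\simeq(\mathcal{X}^G\boxtimes\mathcal{Y}^G)_{\{\chi\boxtimes\chi^{-1}\}},
\]
and $\chi\in\operatorname{Rep}(G)$ on the left is $F(\chi\boxtimes1)=F(1\boxtimes\chi)$ on the right.
\item[(F8)] \emph{Classification of extensions} \cite[Thms.~5.2, 7.12]{ENO2}. For $\mathcal{B}$ non-degenerate, $G$-extensions of $\mathcal{B}$ are classified by homotopy classes of maps $BG\to B\underline{\underline{\mathrm{Pic}}}(\mathcal{B})$. This space has $\pi_1=\mathrm{Pic}(\mathcal{B})\cong\mathrm{Aut}^{br}(\mathcal{B})$, $\pi_2=U(\mathcal{B})$, $\pi_3=\mathbb{C}^\times$, and no other homotopy. The induced homomorphism $G\to\mathrm{Aut}^{br}(\mathcal{B})$ is the action. For a given action the obstructions to existence lie in $H^3(G,U(\mathcal{B}))$ and then in $H^4(G,\mathbb{C}^\times)$. Extensions with a given action are related by a torsor over $H^2(G,U(\mathcal{B}))$, and two extensions with the same point of that torsor differ by an \emph{$\omega$-twist} $\mathcal{X}\mapsto\mathcal{X}\boxtimes_G\mathrm{Vec}_G^\omega$.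
\end{itemize}

We use two facts from group cohomology. If $|G|$ and $|A|$ are coprime then $H^n(G,A)=0$ for $n>0$. If $\mathbb{Z}_2=\langle g\rangle$ acts on $P$ then $H^n(\mathbb{Z}_2,P)=P^g/(1+g)P$ for even $n>0$; in particular $H^2(\mathbb{Z}_2,\mathbb{C}^\times)=H^4(\mathbb{Z}_2,\mathbb{C}^\times)=0$.

\section{$\mathbb{Z}_2$-extensions of metric groups}\label{sec:Z2}

The first lemma reverses a condensation whose result is pointed. It shows that the fixed points of the involution control everything: they give the invertible objects, and their number determines the remaining dimension.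

\begin{lemma}\label{lem:Z2}
Let $\mathcal{X}=\mathcal{X}_1\oplus\mathcal{X}_g$ be a $\mathbb{Z}_2$-extension of $\mathcal{C}(B,q)$. Let $\mathcal{C}=\mathcal{X}^{\mathbb{Z}_2}$, let $b$ be the boson generating $\operatorname{Rep}(\mathbb{Z}_2)$, and put $[x]=\mathrm{Ind}(x)$ for $x\in B$.
\begin{itemize}
\item[(a)] The simple objects of $\langle b\rangle'$ are two invertible objects over each $x\in B^g$, exchanged by $b$ and with sum $[x]$, and the objects $[x]=[gx]$ of dimension $2$ for $x\neq gx$. One has $b[x]=[x]$, $[x][y]=[x+y]+[x+gy]$, $[x]^*=[-x]$, and $h[y]=[x+y]$ for $h$ invertible over $x$.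
\item[(b)] Every simple $V\notin\langle b\rangle'$ satisfies $\mu(b,V)=-1$ and $bV\not\cong V$, forgets to a simple object $\sigma\in\mathcal{X}_g$, and has $d(V)^2=|B|/|B^g|$. There are $2|B^g|$ such $V$, and $V\otimes V^*$ forgets to $\bigoplus_{x\in(1-g)B}x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The list is (F5). The products follow from $\mathrm{Ind}(x)\otimes Z=\mathrm{Ind}(x\otimes\mathrm{Forg}\,Z)$ with $\mathrm{Forg}[y]=y\oplus gy$, and $[x]^*$ forgets to $(-x)\oplus(-gx)$.

(b) Here $V$ has degree $g$, so $\mu(b,V)=-1$, $\theta_{bV}=-\theta_V$ and $bV\not\cong V$. An object induced from a non-fixed simple object is fixed by $b$, so $V$ lies over a fixed simple object $\sigma$ and forgets to it. Apply (F4) with $\mathcal{E}=\langle b\rangle'$, which has dimension $2|B|$, and $\mathcal{E}'=\{1,b\}$. Since $b$ does not occur in $V\otimes V^*$, we get $\sum_{Y\in\mathcal{E}}|S_{VY}|^2=2|B|$. For $x\ne gx$ we have $S_{V,[x]}=S_{V,b[x]}=-S_{V,[x]}=0$, and each of the $2|B^g|$ invertible objects contributes $d(V)^2$. So $d(V)^2=|B|/|B^g|$. The degree-$g$ part of $\mathcal{C}$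 has dimension $4|B|-2|B|$, which gives the count. The crossed braiding gives $x\otimes\sigma\cong\sigma\otimes x\cong g(x)\otimes\sigma$, so the stabilizer of $\sigma$ in $B$ contains $(1-g)B$. As $\mathcal{X}_1$ is pointed, $\sigma\otimes\sigma^*$ is the sum of this stabilizer, which therefore has order $d(\sigma)^2=|B|/|B^g|=|(1-g)B|$.
\end{proof}

For inversion on a group of odd order, Lemma~\ref{lem:Z2} leaves one ambiguity in the fusion rules: $V^*$ could be $V$ or $sV$. Both are consistent with the ring structure, so the braiding must decide. We compare two expressions in $\theta_V^2$ and find that $V^*=sV$ would place $i$ in a cyclotomic field of odd conductor.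

\begin{lemma}\label{lem:MA}
Let $(A,q)$ be a metric group of odd order $n$. There is a $\mathbb{Z}_2$-extension $\mathcal{X}^A$ of $\mathcal{C}(A,q)$ with $\mathbb{Z}_2$ acting by inversion. For any such extension $M(A)=(\mathcal{X}^A)^{\mathbb{Z}_2}$ is modular of dimension $4n$, with simple objects $1$, $s$, $Y_a$ for $a\in(A\setminus0)/\pm$, and $V$, $sV$, of dimensions $1,1,2,\sqrt n,\sqrt n$. All of them are self-dual, $\mu(s,Y_a)=1$, $\mu(s,V)=-1$, and with $Y_0=1+s$,
\[
sY_a=Y_a,\qquad Y_aY_b=Y_{a+b}+Y_{a-b},\qquad Y_aV=V+sV,\qquad VV=1+\sum_{a\in(A\setminus 0)/\pm}Y_a .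
\]
The component $\mathcal{X}^A_g$ has a unique simple object $\sigma_A$.
\end{lemma}

\begin{proof}
The obstruction groups $H^3(\mathbb{Z}_2,A)$ and $H^4(\mathbb{Z}_2,\mathbb{C}^\times)$ vanish, so $\mathcal{X}^A$ exists by (F8). Apply Lemma~\ref{lem:Z2} with $A^g=0$ and $(1-g)A=2A=A$, and put $Y_a=[a]$. This gives the list of simple objects, the monodromies, and the products and duals of $1,s,Y_a$. Both $V$ and $sV$ forget to the same $\sigma_A$, which is therefore unique. The object $Y_aV$ has degree $g$, dimension $2\sqrt n$ and is fixed by $s$, so it is $V+sV$. The object $VV^*$ contains $1$ and forgets to $\bigoplus_{a\in A}a$, so $VV^*=1+\sum Y_a$. It remains to show $V^*=V$.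

Suppose $V^*=sV$. Then $VV=s+\sum Y_a$, a multiplicity-free sum. Since $q(a)^{n^2}=q(na)=1$, all values of $q$ lie in $\mathbb{F}=\mathbb{Q}(\zeta_N)$ with $N=n^2$ odd. On a summand $Y$ of $V\otimes V$ the braiding $c_{V,V}$ is a scalar $\lambda_Y$, and $\lambda_Y^2=\theta_Y/\theta_V^2$ by \eqref{eq:twist}. Put $r_Y=\theta_V\lambda_Y$, so $r_Y^2=\theta_Y$. The twists $\theta_s=1$ and $\theta_{Y_a}=q(a)$ have order dividing $N$, so $\pm r_Y$ is an $N$th root of unity and $r_Y\in\mathbb{F}$. Multiplying $\operatorname{Tr}(c_{V,V})=\theta_V\sqrt n$ by $\theta_V$ gives $\theta_V^2\sqrt n=\sum_Yr_Yd(Y)\in\mathbb{F}$. By \eqref{eq:S1}, $S_{VV}=\theta_V^{-2}\tau$ with $\tau=1+2\sum\theta_{Y_a}=\sum_{a\in A}q(a)\in\mathbb{F}$, and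
\[
|\tau|^2=\sum_{a,b}\frac{q(a+b)}{q(b)}=\sum_aq(a)\sum_b\beta(a,b)=n .
\]
Hence $S_{VV}/\sqrt n=\tau/(\theta_V^2\sqrt n)$ lies in $\mathbb{F}$ and has modulus $1$. But $\overline{S_{VV}}=S_{V,V^*}=S_{V,sV}=-S_{VV}$, so this number is $\pm i$, which does not lie in $\mathbb{Q}(\zeta_N)$ for $N$ odd.
\end{proof}

By (F6) the categories $(\mathcal{X}^A)^{\mathbb{Z}_2}$ are exactly the $M(A)$ of the introduction; for $A=0$ our choice is $\mathcal{X}^0=\mathrm{Vec}_{\mathbb{Z}_2}$. A group $A$ of square-free order is cyclic, so $K(M(A))$ depends only on $|A|$ in all our applications. Metric groups of every odd order $n$ exist: take $q(a)=\zeta_n^{a^2}$ on $\mathbb{Z}_n$, with $\beta(a,b)=\zeta_n^{2ab}$.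

\section{Gluing to a pointed category: type $(\alpha)$}\label{sec:alpha}

The product $\mathcal{C}(Q)\boxtimes M(A)$ with $|Q|=4$ has the right dimension but is not prime. The idea is to start instead from a pointed category of dimension $16$ and to identify one of its bosons with $s$, in such a way that nothing can be split off again.

\begin{example}\label{ex:m3}
Let $m=3$. The category $M=M(\mathbb{Z}_3)$ has simple objects $1,s,Y,V,sV$ of dimensions $1,1,2,\sqrt3,\sqrt3$, with $YY=1+s+Y$, $YV=V+sV$, $VV=1+Y$; these are the fusion rules of $\mathrm{SU}(2)_4$. Let $\Gamma=\mathbb{Z}_4^2$ with $q(x,y)=i^{xy}$, so that $\beta((x,y),(x',y'))=i^{xy'+x'y}$ is non-degenerate, and let $b=(2,0)$. Then $q(b)=1$ and $\beta(b,(x,y))=(-1)^y$. In $\mathcal{C}(\Gamma)\boxtimes M$ the objects with trivial monodromy with $bs$ are $(x,y)\boxtimes\{1,s,Y\}$ for $y$ even and $(x,y)\boxtimes\{V,sV\}$ for $y$ odd. Identifying $bs$ with $1$ lets us remove $s$ from the notation. What remains are eight invertible objects $(x,y)$ with $y$ even; four objects $(x,y)Y$ with $x\in\{0,1\}$, $y\in\{0,2\}$,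 since $(2,0)Y=sY=Y$; and eight objects $(x,y)V$ with $y$ odd. The dimension is $8+4\cdot4+8\cdot3=48=16m$.

Can this category $\mathcal{C}$ factor? Two non-pointed factors would produce a simple object of dimension $2\sqrt3$ or $3$, and there is none. So a factor would be pointed, given by a non-degenerate subgroup $H$ of $U(\mathcal{C})=\mathbb{Z}_4\times2\mathbb{Z}_4$. Now $b=s$ has trivial monodromy with all of $U(\mathcal{C})$, so $b\notin H$. An element $(x,y)$ with $x$ odd has double $b$, so it is not in $H$ either. On the remaining elements, with $x$ and $y$ even, $\beta\equiv1$. Hence $H=0$ and $\mathcal{C}$ is prime. The decisive relation is that the invertible object $(1,0)$ squares to the boson $s$ of $M$.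

For comparison take $\Gamma=\mathbb{Z}_2^2\oplus\mathbb{Z}_2^2$ with the form $(-1)^{xy}$ on each summand and $b=(1,0)$ in the first. The second summand is orthogonal to $b$ and non-degenerate, so it survives the condensation and splits off.
\end{example}

\begin{lemma}\label{lem:pointed-gluing}
Let $(\Gamma,q)$ be a metric group of order $16$, let $b\in\Gamma$ have order $2$ and $q(b)=1$, let $U=b^\perp$, let $|A|=m$, and put $\mathcal{C}=(\mathcal{C}(\Gamma,q)\boxtimes M(A))_{bs}$. Then $\mathcal{C}$ is strictly weakly integral of dimension $16m$, with $8$, $2m-2$ and $8$ simple objects of dimensions $1$, $2$ and $\sqrt m$. We have $(U(\mathcal{C}),\theta)\cong(U,q)$, the radical of $U$ is $\langle b\rangle$, and $K(\mathcal{C})$ depends only on $m$ and on the triple $(\Gamma,U,b)$ up to group isomorphism. The category $\mathcal{C}$ is prime if and only if $U$ has no nonzero non-degenerate subgroup.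
\end{lemma}

\begin{proof}
The dimension is $16\cdot4m/4$. The simple objects of $\langle bs\rangle'$ are $\gamma\boxtimes1$, $\gamma\boxtimes s$, $\gamma\boxtimes Y_a$ with $\gamma\in U$ and $\gamma\boxtimes V$, $\gamma\boxtimes sV$ with $\gamma\notin U$. We have $|U|=8$, and $bs$ acts freely because $b$ acts freely on $\Gamma$. By (F6)(a) the numbers $16$, $8\cdot\frac{m-1}2$ and $16$ are halved, $\gamma\mapsto F(\gamma\boxtimes1)$ is an isomorphism $U\to U(\mathcal{C})$ preserving twists, and $K(\mathcal{C})$ is the quotient by $bs=1$ of the subring of $\mathbb{Z}[\Gamma]\otimes K(M(A))$ spanned by the listed objects. The radical is $U\cap U^\perp=\langle b\rangle$.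

A nonzero non-degenerate subgroup generates a modular subcategory, proper because $\mathcal{C}$ is not pointed, so $\mathcal{C}$ factors by (F1). Conversely let $\mathcal{C}=\mathcal{C}_1\boxtimes\mathcal{C}_2$ be a nontrivial factorization. One factor is not integral and so contains a simple object of dimension $\sqrt m$. If the other were not pointed, $\mathcal{C}$ would have a simple object of dimension $2\sqrt m$ or $m$, and neither lies in $\{1,2,\sqrt m\}$ for $m\ge3$. So the other factor is pointed and gives a nonzero non-degenerate subgroup.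
\end{proof}

\begin{proposition}\label{prop:alpha}
The category $\mathcal{C}$ of Lemma~\ref{lem:pointed-gluing} is prime if and only if $\Gamma\cong\mathbb{Z}_{16}$ or $\Gamma\cong\mathbb{Z}_4^2$. In these cases $U(\mathcal{C})\cong\mathbb{Z}_8$ and $\mathbb{Z}_4\times\mathbb{Z}_2$ respectively, and $K(\mathcal{C})$ depends only on $m$ and the group $\Gamma$. Both cases occur.
\end{proposition}

\begin{proof}
Let $\mathcal{C}$ be prime. If $b\notin2U$, there is a homomorphism $U\to\mathbb{Z}_2$ not killing $b$, and its kernel is a complement to the radical, hence non-degenerate of order $4$. So $b=2x$ with $x\in U$. We exclude three of the five abelian groups of order $16$.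
\begin{itemize}
\item $\Gamma\cong\mathbb{Z}_2^4$ is impossible because $0\neq b\in2\Gamma$.
\item If $\Gamma\cong\mathbb{Z}_4\times\mathbb{Z}_2^2$, then $2\Gamma=\{0,b\}$, and $\beta(b,y)=\beta(x,2y)\in\{1,\beta(x,b)\}=\{1\}$ for all $y\in\Gamma$. This contradicts non-degeneracy.
\item If $\Gamma\cong\mathbb{Z}_8\times\mathbb{Z}_2$, let $y$ have order $8$. Then $b=4y$, the only element of order $2$ in $2\Gamma$, and $\Gamma=\langle y\rangle+\Gamma[2]$, where $\Gamma[2]$ is the $2$-torsion subgroup. Since $\beta(2z,t)=\beta(z,2t)=1$ for $t\in\Gamma[2]$, non-degeneracy gives $\beta(y,y)^4=\beta(b,y)=-1$. So $\langle y\rangle$ is non-degenerate, and $\langle y\rangle^\perp\subset b^\perp=U$ is non-degenerate of order $2$, a contradiction.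
\end{itemize}

Let $\Gamma=\mathbb{Z}_{16}$. Then $b=8$ and $U=2\Gamma\cong\mathbb{Z}_8$, the only subgroup of index $2$. Every nonzero subgroup of $U$ contains the radical, so $\mathcal{C}$ is prime. An example is $q(x)=\zeta_{32}^{x^2}$, with $q(8)=1$.

Let $\Gamma=\mathbb{Z}_4^2$ and write $b=2y$. If $2x\in\langle b\rangle$, then $\beta(b,x)=\beta(y,2x)\in\{1,\beta(y,2y)\}$ and $\beta(y,2y)=q(y)^4=q(b)=1$. So the subgroup $\{x:2x\in\langle b\rangle\}\cong\mathbb{Z}_4\times\mathbb{Z}_2$ lies in $U$, and equals $U$ since both have order $8$. A non-degenerate $H\le U$ does not contain $b$, hence has no element of order $4$, hence lies in $\Gamma[2]=2\Gamma$, where $\beta(2x,2x')=\beta(x,4x')=1$. So $H=0$ and $\mathcal{C}$ is prime. An example is the pair $(q,b)$ of Example~\ref{ex:m3}.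

In both cases $U$ is determined by $b$, and $\mathrm{Aut}(\Gamma)$ is transitive on elements of order $2$: in $\mathbb{Z}_4^2$ they are the doubles of basis elements. So $(\Gamma,U,b)$ is unique up to isomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $A=\mathbb{Z}_m$ and $(\Gamma,q,b)$ as in Example~\ref{ex:m3}. By Lemma~\ref{lem:pointed-gluing} and Proposition~\ref{prop:alpha} the glued category is prime, strictly weakly integral of dimension $16m$, and has $8$ invertible objects.
\end{proof}

\section{Reduction to three cases}\label{sec:reduction}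

\subsection{Odd invertible objects and the first boson}

The hypothesis that $m$ is square-free enters first through the following lemma.

\begin{lemma}\label{lem:odd}
\begin{itemize}
\item[(a)] Let $\mathcal{N}$ be a weakly integral modular category and $p$ an odd prime with $p\mid|U(\mathcal{N})|$ and $p^2\nmid\dim\mathcal{N}$. Then $\mathcal{N}$ has a Deligne factor $\mathcal{C}(\mathbb{Z}_p,q)$. In particular a prime weakly integral modular category $\mathcal{C}$ of dimension $16m$ satisfies
\begin{equation}
|U(\mathcal{C})|\text{ is a power of }2.\tag{$*$}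
\end{equation}
\item[(b)] A modular category of odd square-free dimension is pointed.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g\in U(\mathcal{N})$ have order $p$. If $\beta$ is degenerate on $\langle g\rangle$, then it is trivial there, so $\theta$ is a character of $\langle g\rangle$ with $\theta_x^2=\beta(x,x)=1$, and $\theta=1$ as $p$ is odd. Then $\dim\mathcal{N}/p^2$ is an integer by (F6)(e), a contradiction. So $\langle g\rangle$ is non-degenerate and (F1) applies. If $\dim\mathcal{C}=16m$, an odd prime dividing $|U(\mathcal{C})|$ divides $m$ exactly once, and the complementary factor has dimension $16m/p>1$.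

(b) By (F2) the order of $U$ is odd, so the category is integral, and $d(X)^2\mid\dim$ forces $d(X)=1$.
\end{proof}

Part (a) fails without $p^2\nmid\dim\mathcal{N}$: the category $\mathcal{C}(\mathbb{Z}_9,q)$ is prime, since $\beta(3,3)=\beta(1,9)=1$ on the only proper nonzero subgroup.

\begin{lemma}\label{lem:parity}
Let $\mathcal{C}$ be a weakly integral modular category such that $\mathcal{C}_{ad}$ is not pointed and all its non-invertible simple objects have even dimension. Then $\mathcal{C}$ contains a boson.
\end{lemma}

\begin{proof}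
Let $Y\in\mathcal{C}_{ad}$ be simple and not invertible. The object $Y\otimes Y^*\in\mathcal{C}_{ad}$ has even dimension, and so do its non-invertible summands. By (F3) the stabilizer of $Y$ has even order; let $b$ be an element of order $2$ in it. Since $Y\in\mathcal{C}_{ad}=U(\mathcal{C})'$, we get $\theta_b=\mu(b,Y)^{-1}=1$.
\end{proof}

After condensing a boson in dimension $16m$ we land in dimension $4m$, in a category that need not be prime or satisfy $(*)$. We need a rough description of these.

\begin{lemma}\label{lem:dim4}
A non-pointed modular category of dimension $4$ is an Ising category.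
\end{lemma}

\begin{proof}
By (F2), $d(X)^2\in\{1,2\}$, the value $4$ being excluded by the presence of the unit. With $n$ invertible objects and $j\ge1$ others, $n+2j=4$ and $n\mid4$, so $n=2$, $j=1$. Call the simple objects $1,\psi,\sigma$. By uniqueness of $\sigma$ we have $\psi\sigma=\sigma=\sigma^*$, and $\sigma^2=1+\psi$ by (F3). So $\psi$ lies in the adjoint subcategory and $\theta_\psi^2=\beta(\psi,\psi)=1$. Non-degeneracy gives $\mu(\psi,\sigma)\ne1$, so $\theta_\psi=\mu(\psi,\sigma)^{-1}=-1$.
\end{proof}

\begin{lemma}\label{lem:4m}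
Let $\mathcal{N}$ be a modular category of dimension $4m$. Then either \textup{(i)} $\mathcal{N}$ is pointed; or \textup{(ii)} $\mathcal{N}\simeq I\boxtimes\mathcal{C}(A)$ with $I$ Ising and $|A|=m$; or \textup{(iii)} $\mathcal{N}$ has a unique invertible object of order $2$, and it is a boson.
\end{lemma}

\begin{proof}
Applying Lemma~\ref{lem:odd}(a) repeatedly, write $\mathcal{N}=\mathcal{N}_1\boxtimes\mathcal{C}(A_0)$ with $|A_0|$ odd, $U(\mathcal{N}_1)$ a $2$-group and $\dim\mathcal{N}_1=4m_1$. Assume $\mathcal{N}_1$ is not pointed. If $(\mathcal{N}_1)_{ad}$ is pointed, its dimension $4m_1/|U(\mathcal{N}_1)|$ is the order of a subgroup of $U(\mathcal{N}_1)$, so $m_1=1$ and Lemma~\ref{lem:dim4} gives (ii). Otherwise the non-invertible simple objects of $(\mathcal{N}_1)_{ad}$ have integer dimension with square dividing $4m_1$, hence dimension $2$, and Lemma~\ref{lem:parity} gives a boson $s\in\mathcal{N}_1$. By Lemma~\ref{lem:odd}(b), $(\mathcal{N}_1)_s=\mathcal{C}(A_1)$ with $|A_1|=m_1$. By (F6)(d), $2|A_1^g|$ divides $|U(\mathcal{N}_1)|$, so $A_1^g=0$. Since $a+ga$ is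 fixed for every $a$, the involution is $g=-1$, and $\mathcal{N}_1=M(A_1)$. It is not pointed, so $m_1>1$ and $U(\mathcal{N}_1)=\{1,s\}$ by Lemma~\ref{lem:MA}. Then $U(\mathcal{N})=\{1,s\}\times A_0$, which is (iii).
\end{proof}

\begin{remark}\label{rem:4m}
If $\mathcal{N}$ is prime and not pointed, then $A_0=0$ and $m_1=m>1$ in this proof, so $\mathcal{N}=M(A_1)$ with $A_1\cong\mathbb{Z}_m$. In dimension $4m$ the method leaves no freedom in the fusion rules.
\end{remark}

\subsection{The trichotomy}

\begin{proposition}\label{prop:tri}
Let $\mathcal{C}$ be a strictly weakly integral modular category of dimension $16m$ satisfying $(*)$. Then one of the following holds.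
\begin{itemize}
\item[(I)] There is a boson $b$ with $\mathcal{C}_b\simeq\mathcal{C}(Q)\boxtimes\mathcal{C}(A)$, $|Q|=4$, $|A|=m$.
\item[(II)] There is a boson $b$ with $\mathcal{C}_b\simeq I\boxtimes\mathcal{C}(A)$, $I$ Ising, $|A|=m$.
\item[(III)] There is a subgroup $T\cong\mathbb{Z}_2^2$ of $U(\mathcal{C})$ with $\theta|_T=1$ and $\mathcal{C}_T\simeq\mathcal{C}(A)$, $|A|=m$. Here $A=A_1\oplus A_2\oplus A_3$, the group $G=\widehat T$ acts on $A_i$ through its nontrivial character $\chi_i$, and at least two $A_i$ are nonzero.
\end{itemize}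
In \textup{(I)} and \textup{(II)} the residual $\mathbb{Z}_2$ acts on $A$ by inversion.
\end{proposition}

\begin{proof}
If $\mathcal{C}_{ad}$ were pointed, $16m/|U(\mathcal{C})|$ would be a power of $2$ by $(*)$, contradicting $m>1$. The non-invertible simple objects of $\mathcal{C}_{ad}$ have dimension $2$ or $4$ by (F2), so there is a boson $b$ by Lemma~\ref{lem:parity}. Apply Lemma~\ref{lem:4m} to $\mathcal{C}_b$. Cases (i) and (ii) give (I) and (II), where in (i) we split the metric group into its $2$-part and its odd part. For any boson as in (I) or (II), $A$ is the odd part of $U(\mathcal{C}_b)$ and so is stable under $g$; by (F6)(d) and $(*)$ we get $A^g=0$, hence $g=-1$ on $A$.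

In case (iii) the unique invertible object of order $2$ in $\mathcal{C}_b$ is fixed by $\mathbb{Z}_2$. Its two lifts, together with $1$ and $b$, form a group $T\le U(\mathcal{C})$ of order $4$, and $\theta|_T=1$ because $F$ preserves twists. Let $G=\widehat T$ and $\mathcal{C}\simeq\mathcal{X}^G$. By Lemma~\ref{lem:odd}(b), $\mathcal{X}_1=\mathcal{C}_T=\mathcal{C}(A)$ with $|A|=m$. For a prime $p\mid m$ the group $G$ acts on the $p$-part $A_{(p)}\cong\mathbb{Z}_p$ by multiplications preserving the non-degenerate $\beta$, that is by a character $\chi_{(p)}$ with values $\pm1$. Suppose $\chi_{(p)}=1$. By (F5), $a\mapsto\alpha_a$ is a homomorphism from $A_{(p)}$ to $H^2(G,\mathbb{C}^\times)$, a group killed by $4$, so it is trivial. Then the invertible objects over $A_{(p)}$ form a subgroup of order $4p$ in $U(\mathcal{C})$, contradicting $(*)$. So all $\chi_{(p)}$ have order $2$.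

Suppose they all equal one character $\chi$; this is automatic if $G\cong\mathbb{Z}_4$. Then $\chi\in T$ is a boson, and with $J=\ker\chi\cong\mathbb{Z}_2$ we have $\mathcal{C}_\chi\simeq(\bigoplus_{j\in J}\mathcal{X}_j)^J$ by (F7). Since $J$ acts trivially on $A$, this category is pointed by Lemma~\ref{lem:Z2}, and (I) holds for the boson $\chi$. Otherwise $G\cong\mathbb{Z}_2^2$, at least two characters occur, and we let $A_i$ be the sum of the $A_{(p)}$ with $\chi_{(p)}=\chi_i$.
\end{proof}

\begin{remark}
Primality is used here only through $(*)$, so the proposition will also apply to $\mathrm{SO}(4m)_2$. The proof does not use that $\mathcal{C}$ is non-integral either; non-integral simple objects will appear by themselves in each of the three cases.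
\end{remark}

\subsection{Separating the odd part}

In cases (I) and (II) the category $\mathcal{C}_b$ is a product. This does not yet make $\mathcal{C}$ a gluing of two extensions, since the action and the extension data might mix the factors. Coprimality prevents mixing at the level of $\pi_1$ in (F8); on $\pi_2$ there is nothing to mix; and the remaining obstruction lives in a group that vanishes for $\mathbb{Z}_2$.

\begin{lemma}[Splitting]\label{lem:split}
Let $\mathcal{N}=\mathcal{N}_2\boxtimes\mathcal{C}(A)$ with $\mathcal{N}_2$ non-degenerate of dimension a power of $2$ and $|A|$ odd. Let $\mathcal{X}$ be a $\mathbb{Z}_2$-extension of $\mathcal{N}$ acting on $A$ by inversion, and let $\mathcal{X}^A$ be any extension as in Lemma~\ref{lem:MA}. Then $\mathcal{X}\simeq\mathcal{X}^{(2)}\boxtimes_{\mathbb{Z}_2}\mathcal{X}^A$ for a $\mathbb{Z}_2$-extension $\mathcal{X}^{(2)}$ of $\mathcal{N}_2$ with the restricted action. Hence $\mathcal{X}^{\mathbb{Z}_2}\simeq(\mathcal{D}\boxtimes M(A))_{bs}$, where $\mathcal{D}=(\mathcal{X}^{(2)})^{\mathbb{Z}_2}$ and $b$ generates $\operatorname{Rep}(\mathbb{Z}_2)\subset\mathcal{D}$.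
\end{lemma}

\begin{proof}
The Deligne product induces a map
\[
\Phi\colon B\underline{\underline{\mathrm{Pic}}}(\mathcal{N}_2)\times B\underline{\underline{\mathrm{Pic}}}(\mathcal{C}(A))\to B\underline{\underline{\mathrm{Pic}}}(\mathcal{N}),
\]
and composing a pair of classifying maps with $\Phi$ classifies the product $\boxtimes_{\mathbb{Z}_2}$ of the two extensions. Since $U(\mathcal{N}_2)$ is a $2$-group by (F2), $\mathcal{C}(A)$ is generated by the invertible objects of odd order in $\mathcal{N}$. A braided autoequivalence of $\mathcal{N}$ therefore preserves $\mathcal{C}(A)$ and its centralizer $\mathcal{N}_2$, and is the product of its restrictions. So $\Phi$ is an isomorphism on $\pi_1$. It is an isomorphism on $\pi_2$ because $U(\mathcal{N})=U(\mathcal{N}_2)\times A$, and on $\pi_3$ it is the multiplication $\mathbb{C}^\times\times\mathbb{C}^\times\to\mathbb{C}^\times$, which is surjective with kernel $\mathbb{C}^\times$. By the long exact sequence the homotopy fiber of $\Phi$ is $K(\mathbb{C}^\times,3)$, and $\pi_1$ acts trivially on these scalars. The only obstruction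 to lifting the classifying map of $\mathcal{X}$ through $\Phi$ lies in $H^4(\mathbb{Z}_2,\mathbb{C}^\times)=0$. A lift gives $\mathcal{X}\simeq\mathcal{X}_a\boxtimes_{\mathbb{Z}_2}\mathcal{X}_b$ with $\mathcal{X}_b$ an extension of $\mathcal{C}(A)$ acting by inversion. As $H^2(\mathbb{Z}_2,A)=0$, we have $\mathcal{X}_b\simeq\mathrm{Vec}^\omega_{\mathbb{Z}_2}\boxtimes_{\mathbb{Z}_2}\mathcal{X}^A$ for some $\omega$. Put $\mathcal{X}^{(2)}=\mathcal{X}_a\boxtimes_{\mathbb{Z}_2}\mathrm{Vec}^\omega_{\mathbb{Z}_2}$. The last statement is (F7).
\end{proof}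

Finally we record a constraint on factorizations, for use in types $(\gamma)$ and $(\delta)$.

\begin{lemma}\label{lem:factors}
Let $\mathcal{C}$ be a weakly integral modular category with $|U(\mathcal{C})|=4$ whose simple objects of integer dimension all lie in $\mathcal{C}_{ad}$ and are invertible or of even dimension. If $\mathcal{C}=\mathcal{C}_1\boxtimes\mathcal{C}_2$ with both factors nontrivial, then $|U(\mathcal{C}_1)|=|U(\mathcal{C}_2)|=2$ and neither factor is integral.
\end{lemma}

\begin{proof}
If $U(\mathcal{C}_i)$ is trivial, then $\mathcal{C}_i=(\mathcal{C}_i)_{ad}$ is integral and every simple $Y\ne1$ in it has even dimension. Then $Y\otimes Y^*$ has even dimension and is the sum of $1$ and objects of even dimension, which is absurd. So both groups have order at least $2$, and their product has order $4$. If $\mathcal{C}_i$ is integral, then $\mathcal{C}_i\subset\mathcal{C}_{ad}=U(\mathcal{C})'$, so its nontrivial invertible object centralizes $\mathcal{C}_i$, contradicting non-degeneracy.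
\end{proof}

\section{Case (I): types $(\alpha)$ and $(\beta)$}\label{sec:beta}

In case (I) Lemma~\ref{lem:split} gives $\mathcal{C}\simeq(\mathcal{D}\boxtimes M(A))_{bs}$ with $\mathcal{D}_b=\mathcal{C}(Q,q)$, $|Q|=4$. If $g$ acts trivially on $Q$, then $\mathcal{D}$ is pointed by Lemma~\ref{lem:Z2}, so $\mathcal{C}$ is one of the categories of Lemma~\ref{lem:pointed-gluing}: it has $8$ invertible objects, and it is prime exactly when it is of type $(\alpha)$. From now on $g$ acts nontrivially on $Q$. By Lemma~\ref{lem:Z2}, $\mathcal{D}$ then has the dimensions of a product of two Ising categories, and we show that it is one.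

\subsection{The category $\mathcal{D}$}

\begin{lemma}\label{lem:Q}
Let $(Q,q)$ be a metric group of order $4$ with a nontrivial involution $g$. Then $Q=\{0,f,e,ge\}$ with $gf=f$, $2f=0$, $q(f)=-1$, $\beta(f,e)=\beta(f,ge)=-1$ and $q(e)=\zeta_8^\kappa$ for some $\kappa$ modulo $8$. The triple $(Q,q,g)$ is determined by $\kappa$. If $\kappa$ is odd then $Q\cong\mathbb{Z}_4$ and $g=-1$; if $\kappa$ is even then $Q\cong\mathbb{Z}_2^2$.
\end{lemma}

\begin{proof}
If $Q=\mathbb{Z}_4$ then $g=-1$, $e$ is a generator, $q(xe)=q(e)^{x^2}$, and the rest is \eqref{eq:Z4}. If $Q=\mathbb{Z}_2^2$ then $f=e+ge$, $q(ge)=q(e)$ and $q(e)^4=q(2e)=1$. Put $t=\beta(e,ge)=\pm1$. Then $\beta(f,e)=\beta(f,ge)=q(e)^2t$, which must be $-1$ since $f$ is not in the radical. So $t=-q(e)^2$ is determined by $q(e)$, and $q(f)=q(e)^2t=-1$.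
\end{proof}

In $I_{\nu_1}\boxtimes I_{\nu_2}$ the object $b=\psi_1\psi_2$ is a boson, and $\langle b\rangle'$ has simple objects $1,\psi_1,\psi_2,b,\sigma_1\sigma_2$. The last one is fixed by $b$, so by (F6)(b) it splits into two invertible objects of twist $\zeta_{16}^{\nu_1+\nu_2}$ exchanged by $\mathbb{Z}_2$. The condensation is thus the triple $(Q,q,g)$ with $2\kappa\equiv\nu_1+\nu_2\pmod{16}$. To see that every extension arises in this way, we check that products of Ising categories are stable under $\omega$-twists and meet every point of the $H^2$-torsor in (F8).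

\begin{lemma}\label{lem:isingsq}
Let $(Q,q,g)$ have invariant $\kappa$. Every $\mathbb{Z}_2$-extension of $\mathcal{C}(Q,q)$ with action $g$ has equivariantization $I_{\nu_1}\boxtimes I_{\nu_2}$ with $\nu_1+\nu_2\equiv2\kappa\pmod{16}$, the boson generating $\operatorname{Rep}(\mathbb{Z}_2)$ being $\psi_1\psi_2$.
\end{lemma}

\begin{proof}
Call an extension \emph{standard} if it has this form.

\emph{Twists of standard extensions are standard.} By (F7), an $\omega$-twist replaces $\mathcal{D}=I_{\nu_1}\boxtimes I_{\nu_2}$ by $\mathcal{D}^\omega=(\mathcal{D}\boxtimes\mathcal{Z}(\mathrm{Vec}^\omega_{\mathbb{Z}_2}))_{bt}$, where $t$ generates $\operatorname{Rep}(\mathbb{Z}_2)$. By Lemma~\ref{lem:Z2} with $B=0$ the second factor is pointed of dimension $4$, and by \eqref{eq:Z4} its group is $\mathbb{Z}_2^2$, since it contains a boson. For $h\notin\langle t\rangle$ we have $\beta(t,h)=-1$, $\theta_h^4=1$ and $\theta_{th}=-\theta_h$. If the two twists outside $\langle t\rangle$ are $\pm1$, let $h_1=h_2$ be the object of twist $1$ and put $j=0$. If they are $\pm i$, let $\theta_{h_1}=i$,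 $h_2=th_1$ and $j=4$; then $\beta(h_1,h_2)=\theta_{h_1}^2\beta(h_1,t)=1$. In both cases $\beta(h_1,h_2)=1$, $\theta_{h_1}=\zeta_{16}^j$ and $\theta_{h_2}=\zeta_{16}^{-j}$. The fusion subcategories $\{1,\psi_1,\sigma_1h_1\}$ and $\{1,\psi_2,\sigma_2h_2\}$ centralize each other and centralize $bt$, as $\mu(bt,\sigma_ih_i)=(-1)(-1)$. They are non-degenerate because $\mu(\psi_i,\sigma_ih_i)=-1$, so they are $I_{\nu_1+j}$ and $I_{\nu_2-j}$. By (F6)(c) they embed in $\mathcal{D}^\omega$, which has dimension $16$, so $\mathcal{D}^\omega\simeq I_{\nu_1+j}\boxtimes I_{\nu_2-j}$ by (F1), with distinguished boson $F(b)=\psi_1\psi_2$. Note that the set of values $\theta_W^2$ with $d(W)=\sqrt2$, which is $\{\zeta_8^{\nu_1},\zeta_8^{\nu_2}\}$ for $\mathcal{D}$, is multiplied by $\zeta_8^{j}=\zeta_8^{-j}=\pm1$.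

\emph{The torsor.} We have $H^2(\mathbb{Z}_2,Q)=\{0,f\}/(1+g)Q$. If $\kappa$ is even, $(1+g)e=f$ and the group vanishes, so every extension is an $\omega$-twist of the standard one given by $I_1\boxtimes I_{2\kappa-1}$. If $\kappa$ is odd, $1+g=0$ and the group has order $2$. Lift $\kappa$ to an odd integer. The standard extensions given by $I_\kappa\boxtimes I_\kappa$ and $I_{\kappa+2}\boxtimes I_{\kappa-2}$ have sets of values $\{\zeta_8^\kappa\}$ and $\{i\zeta_8^\kappa,-i\zeta_8^\kappa\}$, so neither is an $\omega$-twist of the other. They represent the two points of the torsor, and every extension is an $\omega$-twist of one of them.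
\end{proof}

So in case (I) with nontrivial action on $Q$ the category $\mathcal{C}$ is of type $(\beta)$, with $(\beta1)$ corresponding to $Q\cong\mathbb{Z}_4$ and $(\beta2)$ to $Q\cong\mathbb{Z}_2^2$.

\subsection{Fusion rules and primality in type $(\beta)$}

The boson $\psi_1\psi_2s$ fixes the objects $\sigma_1\sigma_2Y_a$, so (F6)(a) does not compute the fusion ring. We use Lemma~\ref{lem:Z2} for the integral part instead.

\begin{proposition}\label{prop:beta}
Let $\mathcal{C}=(I_{\nu_1}\boxtimes I_{\nu_2}\boxtimes M(A))_{\psi_1\psi_2s}$, $|A|=m$. Then $\mathcal{C}$ is prime and strictly weakly integral of dimension $16m$, $U(\mathcal{C})\cong\mathbb{Z}_2^2$, and the dimensions are as in Table~\ref{tab:types}. The ring $K(\mathcal{C})$ depends only on $m$ and $\nu_1+\nu_2$ modulo $4$. In type $(\beta1)$ all simple objects are self-dual; in type $(\beta2)$ exactly $m-1$ are not.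
\end{proposition}

\begin{proof}
By (F7), $\mathcal{C}$ is the equivariantization of a $\mathbb{Z}_2$-extension of $\mathcal{C}(B)$, $B=Q\times A$, where $g$ acts on $Q$ as in Lemma~\ref{lem:Q} and on $A$ by inversion, and $b=F(s)=F(\psi_1\psi_2)$. Here $B^g=\{0,f\}$. By Lemma~\ref{lem:Z2} there are $4$ invertible objects, $(4m-2)/2$ objects $[x]$ of dimension $2$, and $4$ objects of dimension $\sqrt{2m}$. The invertible objects are $1$, $b$, $f_1=F(\psi_1)$ and $f_2=F(\psi_2)=bf_1$, the last two lying over $f$. They form a group $\mathbb{Z}_2^2$ on which $\beta\equiv1$, since this holds for $\psi_1,\psi_2$. All products within $\langle b\rangle'$ are now given by Lemma~\ref{lem:Z2}(a).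

Let $V_1=F(\sigma_1\boxtimes1\boxtimes V)$ and $V_2=F(1\boxtimes\sigma_2\boxtimes V)$, which are simple by (F6)(a) and self-dual by Lemma~\ref{lem:MA}. We have $f_1V_1=V_1$, while multiplying by $\psi_1\psi_2s$ shows $f_1V_2=F(\psi_1\boxtimes\sigma_2\boxtimes V)=F(1\boxtimes\sigma_2\boxtimes sV)=bV_2$. Symmetrically $f_2V_2=V_2$ and $f_2V_1=bV_1$. So $V_1,bV_1,V_2,bV_2$ are distinct, they are the four objects of dimension $\sqrt{2m}$, and all are self-dual. Since $F(Y_a)=[(0,a)]$ and $f_j[(0,a)]=[(f,a)]$,
\[
V_jV_j=(1+f_j)\Bigl(1+\sum_{a\in(A\setminus0)/\pm}[(0,a)]\Bigr)=1+f_j+\sum_{a\in(A\setminus0)/\pm}\bigl([(0,a)]+[(f,a)]\bigr).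
\]
For $x\ne gx$ the object $[x]V_j$ lies outside $\langle b\rangle'$, has dimension $2\sqrt{2m}$ and is fixed by $b$, so it is $V_1+bV_1$ or $V_2+bV_2$. The monodromy with $f_1$ decides which: it is $-1$ on $V_1,bV_1$, it is $1$ on $V_2,bV_2$, and it is $\beta(f,x)$ on $[x]$. Hence $[x]V_j=V_j+bV_j$ for $x\in\{0,f\}\times(A\setminus0)$ and $[x]V_j=V_{3-j}+bV_{3-j}$ for $x\in\{e,ge\}\times A$. The multiplicity of $[x]$ in $V_1V_2$ equals that of $V_2$ in $V_1[x]$, so $V_1V_2$ contains the $m$ objects $[(e,a)]$, $a\in A$, and equals their sum because $d(V_1)d(V_2)=2m$. These rules involve only $A\cong\mathbb{Z}_m$ and the group with involution $(Q,g)$.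

If $Q\cong\mathbb{Z}_4$ then $g=-1$ on $B$ and $[x]^*=[-x]=[x]$. If $Q\cong\mathbb{Z}_2^2$, then $-x=gx$ for $x\in\{0,f\}\times A$ and $-(e,0)=(e,0)$, but for $a\ne0$ the element $-(e,a)=(e,-a)$ is not in the orbit $\{(e,a),(ge,-a)\}$. So exactly the $m-1$ objects $[(e,a)]$, $a\ne0$, fail to be self-dual.

Suppose $\mathcal{C}=\mathcal{C}_1\boxtimes\mathcal{C}_2$ nontrivially, with a simple object of dimension $\sqrt{2m}$ in $\mathcal{C}_1$. If $\mathcal{C}_2$ were not pointed, $2\sqrt{2m}$ or $2m$ would be a dimension. So $\mathcal{C}_2$ is pointed and gives a nontrivial non-degenerate subgroup of $U(\mathcal{C})$, where $\beta\equiv1$. This is a contradiction.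
\end{proof}

\begin{example}
Let $m=3$. Both types have rank $13$, with dimensions $1\,(4)$, $2\,(5)$, $\sqrt6\,(4)$, as for $\mathrm{SO}(12)_2$. In type $(\beta1)$, $B\cong\mathbb{Z}_{12}$ with $g=-1$, the objects of dimension $2$ are $[1],\dots,[5]$, and $[x][x]=[2x]+1+b$. In type $(\beta2)$, $B=\mathbb{Z}_2^2\times\mathbb{Z}_3$, and they are $[(0,1)]$, $[(f,1)]$, $[(e,0)]$, $[(e,1)]$, $[(e,2)]$. Now
\[
[(e,1)][(e,1)]=[(0,2)]+[(e,1)+(ge,-1)]=[(0,1)]+f_1+f_2
\]
does not contain the unit. The involution is forced to be inversion on the odd part of $B$, but on the $2$-part it may be the swap $e\leftrightarrow ge$ of $\mathbb{Z}_2^2$, which is not inversion.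
\end{example}

\section{Case (II): type $(\gamma)$}\label{sec:gamma}

In case (II) Lemma~\ref{lem:split} gives $\mathcal{C}\simeq(\mathcal{D}\boxtimes M(A))_{bs}$ with $\dim\mathcal{D}=16$ and $\mathcal{D}_b=I$. Lemma~\ref{lem:Z2} does not apply, as $I$ is not pointed, but (F4) still counts the invertible objects of $\mathcal{D}$.

\begin{proposition}\label{prop:caseII}
In case \textup{(II)} the category $\mathcal{C}$ has a simple object of dimension $\sqrt2$, and if $\mathcal{C}$ is prime then it is of type $(\gamma)$.
\end{proposition}

\begin{proof}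
The group $\mathbb{Z}_2$ fixes the three simple objects of $I$. So $\mathcal{D}_0=\langle b\rangle'$, of dimension $8$, has two simple objects over each: $1,b$; two invertible objects over $\psi$; and $\rho,b\rho$ over $\sigma$. The object $\rho\boxtimes1$ centralizes $bs$ and is not fixed by it, so $F(\rho\boxtimes1)$ is simple of dimension $\sqrt2$.

Let $W\notin\mathcal{D}_0$ be simple. Then $\theta_{bW}=-\theta_W$, so $bW\not\cong W$, and (F4) for $\mathcal{E}=\mathcal{D}_0$ reads $4d(W)^2+2|S_{W\rho}|^2=8$. As $d(W)^2$ is an integer, either $d(W)^2=1$ and $|S_{W\rho}|^2=2$, or $d(W)^2=2$ and $S_{W\rho}=0$. Since $b\rho\not\cong\rho$, (F4) also gives $\sum_{Y\in\mathcal{D}_0}|S_{\rho Y}|^2=8$, and then \eqref{eq:S1} gives $\sum_{W\notin\mathcal{D}_0}|S_{\rho W}|^2=16-8$. So exactly four of the $W$ are invertible, $|U(\mathcal{D})|=8$ and $\dim\mathcal{D}_{ad}=2$.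

The object $\rho\rho^*$ forgets to $1+\psi$, so $\rho\rho^*=1+\eta$ with $\eta$ over $\psi$ and $\theta_\eta=-1$. Hence $\mathcal{D}_{ad}=\{1,\eta\}$, and this is the radical of $U(\mathcal{D})$. If $\eta=x^2$ in $U(\mathcal{D})$, then $1=\beta(x,\eta)=\theta_x^4=\theta_\eta=-1$. So $\eta$ is not a square, and $U(\mathcal{D})=\langle\eta\rangle\times U_0$ with $U_0$ non-degenerate of order $4$. By (F1) and Lemma~\ref{lem:dim4}, $\mathcal{D}=\mathcal{J}\boxtimes\mathcal{C}(U_0)$ with $\mathcal{J}=U_0'$ an Ising category with simple objects $1,\eta,\sigma_0$. Write $b=\eta^iu_0$ with $u_0\in U_0$.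

If $i=0$, then $\mathcal{J}\boxtimes1$ centralizes $bs$ and embeds in $\mathcal{C}$ by (F6)(c), so $\mathcal{C}$ is not prime. Let $i=1$. Then $u_0^2=1$ and $\theta_{u_0}=-1$, so $u_0$ has order $2$. If $U_0\cong\mathbb{Z}_2^2$, choose $t\in U_0$ with $\beta(t,u_0)=-1$. Since $t^2=1$, the objects $1,\eta,\sigma_0t$ span a fusion subcategory. It is non-degenerate because $\mu(\eta,\sigma_0t)=-1$, and it centralizes $b$ because $\mu(\eta u_0,\sigma_0t)=(-1)(-1)$. It embeds in $\mathcal{C}$, which is therefore not prime. If $U_0=\langle u\rangle\cong\mathbb{Z}_4$ then $u_0=u^2$, and $\mathcal{C}$ is of type $(\gamma)$.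
\end{proof}

\begin{proposition}\label{prop:gamma}
The categories of type $(\gamma)$ exist for all $m$, are prime and strictly weakly integral of dimension $16m$, have $U(\mathcal{C})\cong\mathbb{Z}_2^2$ and the dimensions in Table~\ref{tab:types}, and their Grothendieck ring depends only on $m$.
\end{proposition}

\begin{proof}
By \eqref{eq:Z4}, $z=\psi u^2s$ is a boson for every non-degenerate $q$ on $\mathbb{Z}_4$; an example is $q(u^x)=\zeta_8^{x^2}$. A simple object $X\boxtimes u^x\boxtimes W$ centralizes $z$ if and only if an even number of the conditions ``$X=\sigma$'', ``$x$ odd'', ``$W\in\{V,sV\}$'' hold. The action of $z$ is free because $u^2$ acts freely on $\mathbb{Z}_4$, so $K(\mathcal{C})$ is the quotient in (F6)(a) and depends only on $m$. Halving the numbers of triples gives four families: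
\[
\begin{array}{c|c|c}
\text{triples} & \text{dimensions (multiplicities) in }\mathcal{C} & (\mu(\psi,\cdot),\mu(u^2,\cdot))\\ \hline
\{1,\psi\}\times\{1,u^2\}\times\{1,s,Y_a\} & 1\,(4),\ 2\,(m-1) & (1,1)\\
\{\sigma\}\times\{u,u^3\}\times\{1,s,Y_a\} & \sqrt2\,(2),\ 2\sqrt2\,(\tfrac{m-1}{2}) & (-1,-1)\\
\{1,\psi\}\times\{u,u^3\}\times\{V,sV\} & \sqrt m\,(4) & (1,-1)\\
\{\sigma\}\times\{1,u^2\}\times\{V,sV\} & \sqrt{2m}\,(2) & (-1,1)
\end{array}
\]
Each family has dimension $4m$. The group $U(\mathcal{C})$ is the image of $\{1,\psi,u^2,\psi u^2\}\cong\mathbb{Z}_2^2$, and the last column shows that the families are the components of the universal grading. So Lemma~\ref{lem:factors} applies.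

Suppose $\mathcal{C}=\mathcal{C}_1\boxtimes\mathcal{C}_2$ nontrivially. Both factors are non-integral with two invertible objects. If all non-integral simple objects of both factors had dimension $\sqrt2$ or $2\sqrt2$, all dimensions in $\mathcal{C}$ would lie in $\mathbb{Q}\cup\sqrt2\,\mathbb{Q}$, which does not contain $\sqrt m$. So $\mathcal{C}_1$, say, has a simple object of dimension $\sqrt m$ or $\sqrt{2m}$. Multiplying $\sqrt m$ by the possible dimensions $\sqrt2,2\sqrt2,\sqrt m,\sqrt{2m}$ of a non-integral simple object of $\mathcal{C}_2$ gives $\sqrt{2m},2\sqrt{2m},m,m\sqrt2$, and multiplying $\sqrt{2m}$ by them gives $2\sqrt m,4\sqrt m,m\sqrt2,2m$. Only $\sqrt{2m}=\sqrt m\cdot\sqrt2$ is a dimension of $\mathcal{C}$. So $\mathcal{C}_2$ contains $F(\sigma u)$ or $F(\sigma u^3)$. Either one has square $F(u^2)+F(\psi u^2)$, so $\mathcal{C}_2$ has at least three invertible objects, a contradiction.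
\end{proof}

\section{Case (III): type $(\delta)$}\label{sec:delta}

Let $G\cong\mathbb{Z}_2^2$ with nontrivial characters $\chi_1,\chi_2,\chi_3$. They satisfy $\chi_1\chi_2\chi_3=1$ and embed $G$ in $\{\pm1\}^3$ as the subgroup of triples with product $1$. Each $g\ne1$ has exactly one index $j$ with $\chi_j(g)=1$. In case (III) the trivial component has odd dimension, so (F8) applies directly: any two extensions differ by an $\omega$-twist. The role of $\mathcal{D}$ is now played by $\mathcal{Z}(\mathrm{Vec}_G^\omega)$.

\subsection{Structure}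

\begin{lemma}\label{lem:Gamma}
\begin{itemize}
\item[(a)] The pairs $\widehat G\subset\mathcal{Z}(\mathrm{Vec}_G^\omega)$ are exactly the pairs $L\subset\mathcal{C}(\Gamma,q)$ with $|\Gamma|=16$, $L\cong\mathbb{Z}_2^2$, $q|_L=1$. The degree map $\Gamma\to G$, given by $\chi(\deg y)=\beta(\chi,y)$ for $\chi\in L=\widehat G$, is surjective with kernel $L$.
\item[(b)] For $y$ of degree $g$ the element $\delta(g)=2y\in L$ depends only on $g$, and $\delta(g)(g)=1$. Either $\delta=0$ and $\Gamma\cong\mathbb{Z}_2^4$, or $\delta(g)$ is for each $g\ne1$ the nontrivial character trivial on $g$, and $\Gamma\cong\mathbb{Z}_4^2$. The extension of groups $L\to\Gamma\to G$ is determined by $\delta$, and both cases occur.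
\end{itemize}
\end{lemma}

\begin{proof}
(a) The category $\mathcal{Z}(\mathrm{Vec}_G^\omega)$ is integral of dimension $16$ with four components of dimension $4$. A simple object $W$ of dimension $2$ and degree $g$ would be alone in its component, so $\chi W\cong W$ and $\chi(g)=\mu(\chi,W)=1$ for all $\chi$ by (F3). Then $g=1$; but the trivial component is $\operatorname{Rep}(G)$, which is pointed. So the category is pointed. Conversely, given $(\Gamma,q,L)$, (F6) writes $\mathcal{C}(\Gamma,q)$ as the equivariantization of a $\widehat L$-extension of a category of dimension $1$, which is some $\mathrm{Vec}_G^\omega$ by (F8). The kernel of the degree map is $L^\perp$, which contains $L$ and has order $4$.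

(b) Since $G$ and $L$ have exponent $2$, $2y$ lies in $L$ and depends only on $y+L$, and $\delta$ is a homomorphism. We have $\delta(g)(g)=\beta(2y,y)=q(y)^4=q(2y)=1$, so $(g,h)\mapsto\delta(g)(h)$ is an alternating bicharacter on $\mathbb{F}_2^2$. There are two. If $\delta=0$, then $\Gamma$ has exponent $2$ and the extension splits. Otherwise the form is non-degenerate, so $\delta$ is injective and has the stated values. Choose $y_1,y_2$ over generators $g_1,g_2$ of $G$. Then $2y_1,2y_2$ generate $L$, so $\Gamma=\mathbb{Z}_4y_1\oplus\mathbb{Z}_4y_2$ with $2y_i=\delta(g_i)$, which determines the extension. Examples are $\Gamma=G\times\widehat G$ with $q(g,\chi)=\chi(g)$, and $\Gamma=\mathbb{Z}_4^2$ with $q(x,y)=i^{xy}$ and $L=2\Gamma$.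
\end{proof}

Let $A_1,A_2,A_3$ be metric groups of orders $m_i$ with $m_1m_2m_3=m$ and at most one $m_i=1$. Put $A=A_1\oplus A_2\oplus A_3$, choose extensions $\mathcal{X}^{A_i}$, graded by $\{\pm1\}$, and let $M_i=M(A_i)$, with objects $s_i$, $Y_{a_i}$, $V_i$ and $\sigma_i=\sigma_{A_i}$. Then
\[
\mathcal{Y}=\bigoplus_{g\in G}\mathcal{X}^{A_1}_{\chi_1(g)}\boxtimes\mathcal{X}^{A_2}_{\chi_2(g)}\boxtimes\mathcal{X}^{A_3}_{\chi_3(g)}
\]
is a $G$-extension of $\mathcal{C}(A)$ in which $G$ acts on $A_i$ through $\chi_i$. By (F7) with $H=\{\pm1\}^3$ and $J=G$,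
\[
\mathcal{C}^0:=\mathcal{Y}^G\simeq(M_1\boxtimes M_2\boxtimes M_3)_{s_1s_2s_3},\qquad \chi_i=F_0(s_i),
\]
where $F_0$ is the condensation functor. Let $\omega$ correspond to $(\Gamma,q,L)$. Apply (F7) twice: once to the diagonal in $G\times G$, and once to the graph of $G\to\{\pm1\}^3$ in $\{\pm1\}^3\times G$, whose annihilator is the group of order $8$ generated by the $s_i\chi_i$. This gives
\begin{equation}\label{eq:delta}
(\mathcal{Y}\boxtimes_G\mathrm{Vec}_G^\omega)^G\simeq(\mathcal{C}^0\boxtimes\mathcal{C}(\Gamma,q))_{\{\chi\boxtimes\chi\}}\simeq(M_1\boxtimes M_2\boxtimes M_3\boxtimes\mathcal{C}(\Gamma,q))_{\langle s_i\chi_i\rangle}.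
\end{equation}
We call these categories, of dimension $16m$, the \emph{$\delta$-models}. They include all categories of type $(\delta)$. In case (III) write $\mathcal{C}\simeq\mathcal{X}^G$. The $A_i$ have coprime orders, so they are orthogonal metric groups, and $\mathcal{X}$ and $\mathcal{Y}$ have the same action on $\mathcal{C}(A)$. Since $H^2(G,A)=0$, (F8) gives $\mathcal{X}\simeq\mathcal{Y}\boxtimes_G\mathrm{Vec}_G^\omega$. So every category in case (III) is a $\delta$-model.

\subsection{Simple objects and fusion rules}

Let $\mathcal{C}$ be a $\delta$-model, viewed through the middle expression in \eqref{eq:delta} with condensation functor $F$. An object $W\boxtimes y$ centralizes all $\chi\boxtimes\chi$ if and only if $W$ and $y$ have the same degree, and $L$ acts freely on such objects because it acts freely on $\Gamma$. So if $y_g\in\Gamma$ has degree $g$, then $W\mapsto F(W\boxtimes y_g)$ is a dimension-preserving bijection between the simple objects of degree $g$ in $\mathcal{C}^0$ and in $\mathcal{C}$.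

\begin{lemma}\label{lem:delta-simples}
In trivial degree $\mathcal{C}^0$ and $\mathcal{C}$ have the $4$ invertible objects $\widehat G$, $\sum_i(m_i-1)$ simple objects of dimension $2$, and $\frac14\bigl(m-1-\sum_i(m_i-1)\bigr)$ of dimension $4$. In degree $g\ne1$, with $\chi_j(g)=1$ and $\{i,j,l\}=\{1,2,3\}$, they have $4$ simple objects of dimension $\sqrt{m_im_l}$ and $m_j-1$ of dimension $2\sqrt{m_im_l}$; in $\mathcal{C}^0$ all of these are self-dual. In particular $\mathcal{C}$ is strictly weakly integral, $U(\mathcal{C})=\widehat G$, and Lemma~\ref{lem:factors} applies to $\mathcal{C}$.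
\end{lemma}

\begin{proof}
The trivial component of $\mathcal{C}^0$ is $\mathcal{C}(A)^G$, and we apply (F5). An element $g$ fixes $x=(x_1,x_2,x_3)$ if and only if $\chi_i(g)=1$ whenever $x_i\ne0$. Over $x=0$ lies $\operatorname{Rep}(G)$. If only $x_i\ne0$, the orbit is $\{\pm x\}$ with stabilizer $\ker\chi_i\cong\mathbb{Z}_2$, and there are two simple objects of dimension $2$ over it, namely $F_0(Y_{x_i})$ and $F_0(s_jY_{x_i})$ for $j\ne i$. If at least two coordinates are nonzero, the orbit is free and $[x]=\mathrm{Ind}(x)$ is simple of dimension $4$.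

In degree $g\ne1$ the simple objects of $\langle s_1s_2s_3\rangle'$ are the products $\widetilde V_i\boxtimes Z_j\boxtimes\widetilde V_l$ with $\widetilde V\in\{V,sV\}$ and $Z_j\in\{1,s_j,Y_{c}\}$, $c\in(A_j\setminus0)/\pm$. The boson $s_1s_2s_3$ acts freely on them since $sV\not\cong V$. Halving $8$ and $4\cdot\frac{m_j-1}{2}$ gives the counts, and self-duality follows from Lemma~\ref{lem:MA}. Since at most one of the numbers $m_1,m_2,m_3$ equals $1$, the integer $m_im_l$ is square-free and greater than $1$, so these dimensions are irrational. Hence $U(\mathcal{C})=\widehat G$, and $\mathcal{C}_{ad}=U(\mathcal{C})'$ is the trivial component, which contains all simple objects of integer dimension.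
\end{proof}

\begin{proposition}\label{prop:delta-ring}
The Grothendieck classes of $\delta$-models correspond bijectively to the pairs consisting of the multiset $\{m_1,m_2,m_3\}$ and the group $\Gamma$.
\end{proposition}

\begin{proof}
By (F6)(a), $K(\mathcal{C})$ is the quotient by $\chi\otimes\chi=1$ of the subring of $K(\mathcal{C}^0)\otimes\mathbb{Z}[\Gamma]$ where the degrees agree. By Lemma~\ref{lem:Gamma}(b) it is enough, for an ordered triple, to show that the structure constants of $K(\mathcal{C}^0)$ can be computed from the cyclic groups $A_i$ alone.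

The only simple objects of $\langle s_1s_2s_3\rangle'$ fixed by $s_1s_2s_3$ are the $Y_{a_1}Y_{a_2}Y_{a_3}$ with all $a_i\ne0$. Such an object forgets to the eight elements $(\pm a_1,\pm a_2,\pm a_3)$. The orbit $Ga$ consists of the sign patterns with product $1$, so $-a\notin Ga$ and
\[
F_0(Y_{a_1}Y_{a_2}Y_{a_3})=[a]+[-a].
\]
All other simple objects of $\mathcal{C}^0$ are images under $F_0$ of simple objects, and their products are computed from the rings $K(M_i)$ and this formula. It remains to compute $[a]Z=\mathrm{Ind}(a\otimes\mathrm{Forg}\,Z)$ for $Z$ simple.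

If $Z$ has trivial degree and lies over the orbit $Gx$, then $[a]Z=\sum_{x'\in Gx}\mathrm{Ind}(a+x')$, and each term is the sum of the simple objects over an orbit, listed in Lemma~\ref{lem:delta-simples}. If $Z=F_0(\widetilde V_i\boxtimes Z_j\boxtimes\widetilde V_l)$ has degree $g\ne1$, then $\mathrm{Forg}\,Z=\bigoplus_{c\in P}\sigma_i\boxtimes c\boxtimes\sigma_l$, where $P\subset A_j$ is $\{0\}$ or a pair $\{\pm c\}$. Put $R(c)=\mathrm{Ind}(\sigma_i\boxtimes c\boxtimes\sigma_l)$. Since $\sigma_i$ and $\sigma_l$ are the only simple objects in their components, they absorb $a_i$ and $a_l$ and are fixed by the action. Hence $[a]Z=\sum_{c\in P}R(a_j+c)$, and applying an element $h$ with $\chi_j(h)=-1$ gives $R(c)=R(-c)$. As $P=-P$,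
\[
[-a]Z=\sum_{c\in P}R(-a_j+c)=\sum_{c\in P}R(a_j-c)=[a]Z,
\]
so $[a]Z=\tfrac12F_0(Y_{a_1}Y_{a_2}Y_{a_3})\,Z$, which is known. Renumbering the pairs $(M_i,\chi_i)$ changes neither $\mathcal{C}$ nor $\Gamma$, so only the multiset matters.

Conversely, by Lemma~\ref{lem:delta-simples} the square-free parts of $d(X)^2$, for $X$ simple of irrational dimension, are the three numbers $m/m_j$. They are distinct, because the $m_j$ are pairwise coprime and at most one is $1$, so they determine the multiset. If $\delta=0$, every simple object $F(W\boxtimes y)$ of irrational dimension is self-dual, as $W^*=W$ and $-y=y$. If $\delta\ne0$, let $w=F(F_0(V_i\boxtimes1\boxtimes V_l)\boxtimes y)$, of degree $g$. Then $w^*=\delta(g)w$, because $-y=y-2y$ and $-2y=2y=\delta(g)$. The object $ww^*$ is the image of $(1+\sum Y_{a_i})(1+\sum Y_{a_l})$, a sum of $1$ and simple objects of dimensions $2$ and $4$. By (F3) the stabilizer of $w$ is trivial, so $w^*\not\cong w$. Thus duality distinguishes the two groups $\Gamma$.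
\end{proof}

\subsection{Primality}

\begin{proposition}\label{prop:delta-prime}
A $\delta$-model is prime if and only if $\Gamma\cong\mathbb{Z}_4^2$ or all $m_i>1$, that is, if and only if it is of type $(\delta)$ after renumbering.
\end{proposition}

\begin{proof}
Suppose $\mathcal{C}=\mathcal{C}_1\boxtimes\mathcal{C}_2$ nontrivially. By Lemma~\ref{lem:factors}, $U(\mathcal{C}_r)=\{1,u_r\}$ with $u_1\ne u_2$ nontrivial in $\widehat G$, and neither factor is integral. Since $\mathcal{C}_r$ centralizes $u_{3-r}$, it is supported in degrees $\ker u_{3-r}=\{1,g_r\}$, and it contains a simple object $X_r$ of degree $g_r$. Moreover $g_1\ne g_2$.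

Let $\delta\ne0$. Write $X_1=F(W\boxtimes y)$. Since $W$ is self-dual, $X_1\otimes X_1=F((W\otimes W)\boxtimes2y)$ contains $\delta(g_1)\ne1$, so $\delta(g_1)\in\mathcal{C}_1$. Its monodromy with an object of degree $h$ is $\delta(g_1)(h)$, which is $1$ for $h=1$ and $h=g_1$. So $\delta(g_1)$ centralizes $\mathcal{C}_1$, contradicting non-degeneracy.

Let all $m_i>1$. After renumbering, $\chi_2(g_1)=1$ and $\chi_1(g_2)=1$, so $m_1m_3\mid d(X_1)^2$ and $m_2m_3\mid d(X_2)^2$. The simple object $X_1\boxtimes X_2$ has squared dimension divisible by $m_3^2$, which does not divide $16m$. This contradicts (F2).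

Finally let $\delta=0$ and, after renumbering, $m_3=1$. Since $\mathcal{X}^{A_3}=\mathrm{Vec}_{\mathbb{Z}_2}$, we have $\mathcal{Y}=\mathcal{X}^{A_1}\boxtimes\mathcal{X}^{A_2}$ with $G\cong\{\pm1\}^2$ through $(\chi_1,\chi_2)$. So $\mathcal{C}^0=M_1\boxtimes M_2$ and $\mathcal{C}=(M_1\boxtimes M_2\boxtimes\mathcal{C}(\Gamma))_{\langle s_1\chi_1,s_2\chi_2\rangle}$. Choose $y_1\in\Gamma\cong\mathbb{Z}_2^4$ of the degree $g$ with $\chi_1(g)=-1$, $\chi_2(g)=1$. The subgroup $H_1=\langle\chi_1,y_1\rangle\cong\mathbb{Z}_2^2$ is non-degenerate, because $\beta(\chi_1,\chi_1)=1$ and $\beta(\chi_1,y_1)=-1$, and $\chi_2\in H_2:=H_1^\perp$. So $\Gamma=H_1\oplus H_2$ and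
\[
\mathcal{C}\simeq(M_1\boxtimes\mathcal{C}(H_1))_{s_1\chi_1}\boxtimes(M_2\boxtimes\mathcal{C}(H_2))_{s_2\chi_2},
\]
with factors of dimensions $4m_1$ and $4m_2$. This category is not prime.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:end}

\emph{The list.} A prime $\mathcal{C}$ satisfies $(*)$ by Lemma~\ref{lem:odd}, so it falls under Proposition~\ref{prop:tri}. In case (I) it is of type $(\alpha)$ or $(\beta)$ by Section~\ref{sec:beta}, in case (II) of type $(\gamma)$ by Proposition~\ref{prop:caseII}, and in case (III) of type $(\delta)$ by Proposition~\ref{prop:delta-prime}. Conversely all listed categories are prime and strictly weakly integral of dimension $16m$, and all labels occur, by Propositions~\ref{prop:alpha}, \ref{prop:beta}, \ref{prop:gamma}, \ref{prop:delta-prime} and Lemmas~\ref{lem:pointed-gluing}, \ref{lem:Gamma}, \ref{lem:delta-simples}.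

\emph{The classes.} By Propositions~\ref{prop:alpha}, \ref{prop:beta}, \ref{prop:gamma} and \ref{prop:delta-ring} the Grothendieck ring depends only on the stated data. The four types are told apart by dimensions: only $(\alpha)$ has eight invertible objects; among the others only $(\gamma)$ has $\sqrt2$, and $(\beta)$ has $\sqrt{2m}$ while $(\delta)$ does not. Within a type, $U(\mathcal{C})$ separates $(\alpha1)$ from $(\alpha2)$, duality separates $(\beta1)$ from $(\beta2)$, and Proposition~\ref{prop:delta-ring} handles $(\delta)$. Types $(\alpha)$, $(\beta)$, $(\gamma)$ give $2+2+1$ classes. Unordered factorizations of $m$ into $n$ factors greater than $1$ correspond to partitions of the $k$ primes into $n$ blocks, so $(\delta1)$ gives $S(k,2)$ classes and $(\delta2)$ gives $2S(k,3)$. With $S(k,2)=2^{k-1}-1$ and $S(k,3)=\frac12(3^{k-1}-2^k+1)$ the total is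
\[
5+(2^{k-1}-1)+(3^{k-1}-2^k+1)=5+3^{k-1}-2^{k-1}.
\]

\emph{The category $\mathrm{SO}(4m)_2$.} It is modular and strictly weakly integral of dimension $16m$ with four invertible objects, so $(*)$ holds and Proposition~\ref{prop:tri} applies without assuming primality. Its dimensions are $1$, $2$, $\sqrt{2m}$. Case (I) with trivial action on $Q$ would give eight invertible objects. Case (II) would give a simple object of dimension $\sqrt2$ by Proposition~\ref{prop:caseII}. In case (III) all squared dimensions have even $2$-adic valuation by Lemma~\ref{lem:delta-simples}, while $2m$ has valuation $1$. So $\mathrm{SO}(4m)_2$ is of type $(\beta)$. The dual of the simple object with highest weight $\lambda$ has highest weight $-w_0\lambda$, where $w_0$ is the longest element of the Weyl group. Since $r=2m$ is even, $-1$ lies in the Weyl group of $D_r$, so $w_0=-1$ and every simple object is self-dual. By Proposition~\ref{prop:beta} the type is $(\beta1)$.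

\emph{The criterion.} A prime $\mathcal{C}$ is therefore Grothendieck equivalent to $\mathrm{SO}(4m)_2$ if and only if it is of type $(\beta1)$. By Table~\ref{tab:types} the dimension $\sqrt{2m}$ occurs exactly in types $(\beta)$ and $(\gamma)$, the absence of $\sqrt2$ excludes $(\gamma)$, and self-duality of all simple objects excludes $(\beta2)$. \qed

\begin{thebibliography}{DGNO}

\bibitem[ACRW]{ACRW}
Ardonne, Cheng, Rowell, Wang, \emph{Classification of metaplectic modular categories}.

\bibitem[BGPR]{BGPR}
Paul Bruillard, Paul Gustafson, Julia Yael Plavnik, Eric Carson Rowell, \emph{Dimension as a quantum statistic and the classification of metaplectic categories}, arXiv:1710.10284 (2017).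

\bibitem[DGNO]{DGNO}
Drinfeld, Gelaki, Nikshych, Ostrik, \emph{On braided fusion categories I}.

\bibitem[ENO1]{ENO1}
Etingof, Nikshych, Ostrik, \emph{On fusion categories}.

\bibitem[ENO2]{ENO2}
Etingof, Nikshych, Ostrik, \emph{Fusion categories and homotopy theory}.

\end{thebibliography}
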